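# Real analytic approximation of isotropic immersions into complex contact manifolds

## Theorem A and Theorem B

Throughout, $X$ is a complex contact manifold of complex dimension $2n+1\ge 3$, and $M$ is a compact manifold without boundary of real dimension $m\ge 1$. The terms are defined in the next section.

**Theorem A.** Let $n\ge 2$ and $n<m<2n$. There exist a complex contact manifold $X$ of dimension $2n+1$ (it can be taken projective), a compact connected smooth $m$-manifold $M$, a smooth isotropic immersion $f:M\to X$ and a $\mathcal C^1$-neighbourhood $\mathcal U$ of $f$ such that, for every real analytic structure on $M$ compatible with its smooth structure, $\mathcal U$ contains no real analytic isotropic map $M\to X$, immersive or not.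

**Theorem B.** Let $f:M\to X$ be a smooth isotropic immersion of a compact real analytic manifold. Then $f$ can be approximated in every $\mathcal C^r(M,X)$ by real analytic isotropic immersions in each of these cases:

1. $f$ is totally real: $df_x(T_xM)\cap i\,df_x(T_xM)=0$ for all $x$ (automatic if $m=1$);
2. $df_x(T_xM)$ is a complex subspace for all $x$ (automatic if $m=2n$).

The two theorems respond to a problem posed in Franc Forstneric, "Mergelyan approximation theorem for holomorphic Legendrian curves", arXiv:2001.04379 (2020). Let $f:M\to X$ be a smooth isotropic immersion from a compact real analytic manifold. Can $f$ be approximated by real analytic isotropic immersions? Here approximation means: for every $r\in\mathbb N$ and every neighbourhood $\mathcal U$ of $f$ in $\mathcal C^r(M,X)$ there is a real analytic isotropic immersion $g\in\mathcal U$.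

In plain words: we are given a smooth solution $f$ of a holomorphic first-order system (being tangent to a hyperplane field). Ignoring the system, one can approximate $f$ by real analytic maps. Can one do this while staying inside the solution set? By Theorem A the answer is no in general. Compatible real analytic structures exist on every smooth manifold by Whitney's theorem, so Theorem A does produce instances of the problem, and choosing a better analytic structure does not help.

We shall see that $m\le 2n$ always. In terms of pairs $(n,m)$ the answer is therefore *yes* for $m=1$ and $m=2n$, and *no* for $n<m<2n$. For $n=1$ only $m=1,2$ occur, so the answer is always yes if $\dim X=3$. For $n=2$, it is yes for $m=1,4$ and no for $m=3$. The case $2\le m\le n$ with $f$ neither totally real nor everywhere complex tangent is not settled here.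

## Contact forms, isotropic maps and the bound $m\le 2n$

**Definition (contact manifold).** A *complex contact manifold* is a pair $(X,\xi)$, where $X$ is a complex manifold of dimension $2n+1\ge3$ and $\xi\subset TX$ is a holomorphic hyperplane subbundle such that the O'Neill tensor
$$\xi\times\xi\to L=TX/\xi,\qquad (v,w)\mapsto[v,w]\bmod\xi,$$
is nondegenerate.

Let $\eta$ be the $L$-valued holomorphic $1$-form given by the projection $TX\to L$. In a local frame of $L$ it is an ordinary $1$-form with kernel $\xi$. For sections $v,w$ of $\xi$ we have $d\eta(v,w)=-\eta([v,w])$. So the condition says that $d\eta|_{\xi}$ is a complex symplectic form on each $\xi_x\cong\mathbb C^{2n}$; equivalently, $\eta\wedge(d\eta)^n$ has no zeros. Changing the frame multiplies $\eta$ by a nowhere zero function $a$. Since $d(a\eta)=da\wedge\eta+a\,d\eta$, this multiplies $d\eta|_\xi$ by $a$, so the condition does not depend on the frame.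

*Example.* On $\mathbb C^{2n+1}$ with coordinates $(b,s,\pi)$, $b,\pi\in\mathbb C^n$, take $\eta=ds-\sum_j\pi_j\,db_j$. Then $d\eta=-\sum d\pi_j\wedge db_j$ and $\eta\wedge(d\eta)^n=\pm n!\,ds\wedge\prod_j(d\pi_j\wedge db_j)\ne0$. With $z=s$, $x_j=-\pi_j$, $y_j=b_j$ this is the standard form $dz+\sum x_j\,dy_j$, to which every complex contact structure is locally equivalent. Think of $b$ as a point, $s$ as the value of a function at $b$, and $\pi$ as its derivative.

**Definition (isotropic map).** A $\mathcal C^1$ map $f:M\to X$ from a real or complex manifold is *isotropic* if $df_x(T_xM)\subset\xi_{f(x)}$ for all $x$; equivalently, $f^*\eta=0$.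

*Example.* If $h$ is a holomorphic function on an open set of $\mathbb C^n$, then $b\mapsto(b,h(b),\partial h(b))$ is isotropic in $\mathbb C^{2n+1}$. The circle $\theta\mapsto(b,s,\pi)=(\cos\theta,-\tfrac23\sin^3\theta,\sin2\theta)$ is isotropic in $\mathbb C^3$, since $\pi b'=-2\sin^2\theta\cos\theta=s'$. It is an immersion, because $b'=-\sin\theta$ and $\pi'=2\cos2\theta$ have no common zero.

**The bound.** Let $f$ be a smooth isotropic immersion and $T=df_x(T_xM)$. In a local frame, $f^*d\eta=d(f^*\eta)=0$, so $d\eta$ vanishes on $T\times T$. As $d\eta$ is complex bilinear, it vanishes on the complex span $T+iT\subset\xi_{f(x)}$. So this span is an isotropic subspace of a complex symplectic space of dimension $2n$, and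
$$\dim_{\mathbb C}(T+iT)\le n .\tag{1}$$
Hence $m\le 2n$. Also $\dim_{\mathbb R}(T\cap iT)=2m-\dim_{\mathbb R}(T+iT)\ge 2(m-n)$. So for $m>n$ the map is never totally real: complex tangent directions are forced. If $m=2n$, then $T+iT$ has real dimension at most $2n$ and contains $T$, so $T=T+iT$ is complex. If $m=1$, a real line $T$ satisfies $T\cap iT=0$. This explains the two occurrences of "automatic" in Theorem B.

*Examples.* Put $s=0$, $\pi=0$ and let $b$ run through a real submanifold of $\mathbb C^n$; this is isotropic. For $b\in\mathbb R^n$ it is totally real. For $b\in\mathbb C^n$ all tangent spaces are complex. For $b\in\mathbb C^c\times\mathbb R^k$ with $c+k=n$ and $c,k\geq 1$, we have $m=2c+k$, which lies strictly between $n$ and $2n$, and $T\cap iT=\mathbb C^c$. For $n=2$ and the surface $b_2=|b_1|^2$, the tangent space is complex at the origin and totally real elsewhere, because $\partial b_2/\partial\bar b_1=b_1$.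

## Curves in $\mathbb C^3$, and jets over $\mathbb C^c\times\mathbb R^k$

**Closed curves in $\mathbb C^3$.** Let $f=(b,s,\pi):\mathbb R/2\pi\mathbb Z\to\mathbb C^3$ be a smooth immersion with $s'=\pi b'$. Let $b_N,\pi_N$ be the Fourier partial sums of $b,\pi$; they converge with all derivatives. We want to define $s_N$ by integrating $\pi_Nb_N'$, and the only obstacle is the period $\int_0^{2\pi}\pi_Nb_N'\,d\theta$. It tends to $\int\pi b'=\int s'=0$, but it must be exactly zero. If $b$ is not constant, put
$$\tilde\pi_N=\pi_N-c_N\overline{b_N'},\qquad c_N=\frac{\int\pi_Nb_N'\,d\theta}{\int|b_N'|^2\,d\theta}\to0 .$$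
This is again a trigonometric polynomial, $\int\tilde\pi_Nb_N'\,d\theta=0$, and $s_N(\theta)=s(0)+\int_0^\theta\tilde\pi_Nb_N'$ closes up. If $b$ is constant, then so is $s$, and it suffices to replace $\pi$ by $\pi_N$. In both cases the new maps are real analytic, isotropic and converge to $f$ in every $\mathcal C^r$, so they are immersions for large $N$. The lesson is: smooth first, then remove a small error.

**Jets over $\mathbb C^c\times\mathbb R^k$.** Let $c+k=n$, write $b=(p,w)\in\mathbb C^c\times\mathbb C^k$ and $\pi=(\sigma,a)$, and look for isotropic maps over the inclusion of $\mathbb C^c\times\mathbb R^k$, that is, $w=t\in\mathbb R^k$. The condition is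
$$ds=\sum_i\sigma_i\,dp_i+\sum_ja_j\,dt_j .$$
Compare coefficients. There is no $d\bar p_i$ on the right, so $s$ is holomorphic in $p$. The dependence on $t$ is arbitrary, and then $\sigma_i=\partial s/\partial p_i$, $a_j=\partial s/\partial t_j$ are determined. So isotropic maps over $\mathbb C^c\times\mathbb R^k$ are the same as functions $s(p,t)$ that are holomorphic in $p$ and merely smooth in $t$.

Now make this global for $n=2$, $m=3$, with $s$ a section of a line bundle over $\mathbb P^1_x\times\mathbb P^1_y$, namely the pull-back of $\mathcal O(-1)$ from the second factor.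

* Over $\mathbb P^1_x\times\mathbb{RP}^1_y$, the section $s$ is holomorphic in $x$ and smooth in $y$. Its restriction to $\mathbb P^1_x\times\{y\}$ is a constant, and this constant may be any smooth section of $\mathcal O(-1)|_{\mathbb{RP}^1}$; in particular a bump.
* Over $\mathbb{RP}^1_x\times\mathbb P^1_y$, each $s(x,\cdot)$ is a holomorphic section of $\mathcal O(-1)$. So $s=0$.

One piece is flexible and the other is rigid. If both sit inside one connected $M$, a real analytic isotropic map that vanishes on the rigid piece must vanish everywhere, whereas a smooth one can have a bump on the flexible piece. This is the mechanism behind Theorem A. The difficulty is that an approximating map $g$ does not lie exactly over $\mathbb{RP}^1_x\times\mathbb P^1_y$, and we must know that it is still rigid.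

## Smoothing and straightening, and why this needs $df_x\otimes\mathbb C$ injective

The computation for curves suggests a general attack. Convolve $f$ with a kernel at scale $\delta$ to obtain a holomorphic map $F_\delta$ from a tube of radius $\sim\delta$ around $M$, in a complexification of $M$, into $X$. Arrange that $F_\delta^*\eta=O(\delta^J)$ for a large $J$. Then move $F_\delta$ slightly to make the error zero. The natural tool for the second step is Gray's argument, which straightens a small deformation of contact forms by a flow. But it deforms contact forms on a manifold of dimension $2n+1$, so one first extends $F_\delta$ to a local biholomorphism from a neighbourhood of the tube in a bundle of total dimension $2n+1$ over it. This requires the complex linear extension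
$$df_x\otimes\mathbb C:\ T_xM\otimes\mathbb C\to T_{f(x)}X$$
to be injective, which is precisely total reality. If it holds, the attack succeeds, and it gives part 1 of Theorem B; the details are in the last section.

If $m>n$ the attack stops at this very point, for every $f$: the image of $df_x\otimes\mathbb C$ is the span $T+iT$, which by (1) has dimension at most $n<m$. The kernel has dimension at least $m-n$ at every point. This kernel does more than spoil a technique: its vectors are directions in which $f$ satisfies $\bar\partial$-equations, as in the computation over $\mathbb C^c\times\mathbb R^k$. Global $\bar\partial$-equations can be rigid, and we now exploit this.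

## The contact manifold $J^1E$

The purpose of this section is to have a contact manifold whose isotropic maps are "sections with their derivatives", over any base.

Let $E\to B$ be a holomorphic line bundle with $\dim B=n$, and let $\beta:J^1E\to B$ be the bundle of $1$-jets of its sections. With local coordinates $b$ on $B$ and a local frame of $E$, a jet has coordinates $(b,s,\pi)$: the value $s$ and the derivative $\pi=(\pi_1,\dots,\pi_n)$, also written $\pi=\sum\pi_j\,db_j$. Put $\eta=ds-\sum\pi_j\,db_j$. If the frame changes so that $s'=hs$, the product rule gives $\pi'=h\pi+s\,dh$, hence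
$$ds'-\pi'=h\,ds+s\,dh-h\pi-s\,dh=h(ds-\pi).$$
So $\ker\eta$ is well defined, and it is a contact structure by the example above. The zero section $B_0=\{s=0,\ \pi=0\}$ is a well-defined closed complex submanifold, and $\eta|_{TB_0}=0$. A map $g$ into $J^1E$ is isotropic if and only if locally
$$d(s\circ g)=\sum_j(\pi_j\circ g)\,d(b_j\circ g).\tag{2}$$

**Projective version.** Let $Y=\mathbb P(E\oplus\mathcal O)$, which contains $E$ as an open set, and let $\mathbb P(T^*Y)$ be the manifold of pairs $(y,H)$ with $H\subset T_yY$ a hyperplane; its dimension is $(n+1)+n=2n+1$. It carries the hyperplane field consisting, at $(y,H)$, of the vectors that project into $H$. In coordinates $(y_0,\dots,y_n)$ of $Y$, near hyperplanes $H=\ker(dy_0-\sum\pi_jdy_j)$, this field is $\ker(dy_0-\sum\pi_j\,dy_j)$. So it is a contact structure. The map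
$$J^1E\to\mathbb P(T^*Y),\qquad(b,s,\pi)\mapsto\ker(ds-\pi)\subset T_{(b,s)}E$$
is well defined by the transformation rule just found. It is a bijection onto the open set of hyperplanes at points of $E$ that do not contain the vertical direction $\partial_s$, and in coordinates it is the identity in $(b,s,\pi)$. So $J^1E$ is an open contact submanifold of $\mathbb P(T^*Y)$. If $B$ is projective, then so are $Y$ and $\mathbb P(T^*Y)$. Maps $\mathcal C^0$-close to a map of a compact $M$ into $J^1E$ stay in $J^1E$. Hence it suffices to prove Theorem A with $X=J^1E$ and $B$ projective.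

## Two pieces over $(\mathbb P^1)^n$ and a tube between them

Given $n<m<2n$, put $c=m-n\ge1$ and $k=2n-m\ge1$; then $n=c+k$ and $m=2c+k\ge3$. Let $C'=(\mathbb P^1)^{c-1}$ and
$$B=\mathbb P^1_x\times\mathbb P^1_y\times C'\times(\mathbb P^1)^{k-1},\qquad E=\mathrm{pr}_y^*\mathcal O(-1),\qquad X=J^1E,$$
$$M_1=\mathbb P^1_x\times\mathbb{RP}^1_y\times C'\times(\mathbb{RP}^1)^{k-1},\qquad M_2=\mathbb{RP}^1_x\times\mathbb P^1_y\times C'\times(\mathbb{RP}^1)^{k-1},$$
where $\mathbb{RP}^1=\mathbb R\cup\{\infty\}\subset\mathbb P^1$. We have $\dim_{\mathbb C} B=1+1+(c-1)+(k-1)=n$, and $M_1,M_2$ are compact connected of dimension $2+1+2(c-1)+(k-1)=m$; let $\iota_i:M_i\hookrightarrow B$ be the inclusions. Choose $q_1\in M_1$ with $y=\infty$, $x=0$, and $q_2\in M_2$ with $x=\infty$; these are different points of $B$. For $n=2$, $m=3$ we have $B=\mathbb P^1\times\mathbb P^1$, $E=\mathcal O(0,-1)$, and the manifold $M$ below is a connected sum of two copies of $S^2\times S^1$.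

The next lemma connects the two pieces without touching the parts that matter.

**Lemma 1 (immersed connected sum).** Let $\iota_i:M_i\to B$ ($i=1,2$) be immersions of compact connected $m$-manifolds into a connected manifold of real dimension $d$, $2\le m<d$, with $\iota_1(q_1)\neq\iota_2(q_2)$. Let $D_i\ni q_i$ be neighbourhoods. There are a compact connected manifold $M$ containing $(M_1\setminus D_1)\sqcup(M_2\setminus D_2)$ and an immersion $\iota:M\to B$ equal to $\iota_i$ on $M_i\setminus D_i$.

*Proof.* We may shrink $D_i$ to small open balls on which $\iota_i$ is an embedding. Put $\tau_1=0$, $\tau_2=1$ and $V_i=d\iota_i(T_{q_i}M_i)$.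

**Step 1: coordinates around an arc.** We want coordinates in which both pieces are horizontal at the ends of the arc. Since $d\ge3$ and $\dim V_i=m<d$, there is a smooth embedded arc $\lambda:[-a,1+a]\to B$ with $\lambda(\tau_i)=\iota_i(q_i)$ and $\lambda'(\tau_i)\notin V_i$. The quotient bundle $\lambda^*TB/\langle\lambda'\rangle$ over the interval is trivial of rank $d-1$, and $V_i$ injects into its fibre at $\tau_i$. At each $\tau_i$ take a basis of $V_i$ and complete its image to a basis of the fibre. Changing the sign of the first vector at one end if necessary, the two bases have the same orientation. As $GL^+(d-1,\mathbb R)$ is connected, they are joined by a smooth frame of the quotient bundle. Lift it to smooth fields $e_1,\dots,e_{d-1}$ along $\lambda$. At $\tau_i$ the lift of each of the first $m$ vectors differs from the chosen vector of $V_i$ by a multiple of $\lambda'$; subtract a smooth multiple of $\lambda'$ with these values at $\tau=0,1$. Now $\lambda',e_1,\dots,e_{d-1}$ is a frame, and $e_1,\dots,e_m$ span $V_i$ at $\tau_i$. Put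
$$\Phi(\tau,v,w)=\exp_{\lambda(\tau)}\Big(\sum_{j\le m}v_je_j+\sum_{j\le d-1-m}w_je_{m+j}\Big),\qquad v\in\mathbb R^m,\ w\in\mathbb R^{d-1-m}.$$
Along the compact arc $\{v=0,w=0\}$ the map $\Phi$ is injective with invertible differential. So, after shrinking $a$, it is a diffeomorphism of $\{-a<\tau<1+a,\ |v|<a,\ |w|<a\}$ onto an open set.

**Step 2: flatten the pieces near $q_i$.** The germ of $\Phi^{-1}\circ\iota_i$ at $q_i$ is an embedding with tangent space $0\times\mathbb R^m\times0$ at $(\tau_i,0,0)$. So a neighbourhood of $q_i$ in $D_i$ is mapped onto a graph $\{(\tau,w)=(\tau_i,0)+h_i(v):|v|<\rho\}$ with $h_i=O(|v|^2)$ and $\rho<a$ small. Multiply $h_i$ by a smooth function of $|v|$ with values in $[0,1]$ that is $0$ for $|v|\le\rho/2$ and $1$ for $|v|\ge3\rho/4$. The result is still a graph, so we have changed $\iota_i$ to another immersion, and only inside $D_i$. Its image contains the flat disc $\{\tau=\tau_i,\ w=0,\ |v|<\rho/2\}$.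

**Step 3: insert the tube.** Let $\gamma=(\gamma_\tau,\gamma_r):[0,1]\to[0,1]\times(\rho/8,\rho/2)$ be a smooth regular embedded arc in the $(\tau,r)$-plane from $(0,\rho/4)$ to $(1,\rho/4)$. It starts inside $\{\tau=0\}$ with $r$ decreasing and ends inside $\{\tau=1\}$ with $r$ increasing. Remove the discs $|v|<\rho/4$ from both flat discs and glue in $[0,1]\times S^{m-1}$, mapped by $(\sigma,\vartheta)\mapsto\Phi(\gamma_\tau(\sigma),\gamma_r(\sigma)\vartheta,0)$. Since $\gamma$ is regular and $r>0$, this is an immersion. Near the ends it parametrises a part of the flat disc, so it continues the flat discs smoothly. Intersections with other parts of the images are irrelevant for an immersion. The resulting $M$ is compact. It is connected because a connected manifold of dimension $m\ge2$ stays connected after removal of a small ball. $\square$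

**The map $f$.** Apply Lemma 1 (with $m<2n=d$) to neighbourhoods $D_1\subset\{|y|>2\}$ of $q_1$ and $D_2\subset\{|x|>3\}$ of $q_2$; this gives $\iota:M\to B$. Let $\chi\in\mathcal C_c^\infty((-1,1))$ be real with $\chi(0)=1$, and let $e=(1,y)$ be the tautological holomorphic frame of $\mathcal O(-1)$ over $\mathbb C_y$. On $M_1\setminus D_1$, where $y\in\mathbb R\cup\{\infty\}$, let $f$ be the point of $J^1E$ over $\iota$ with
$$s=\chi(y),\qquad\pi=\chi'(y)\,dy$$
in the frame $e$ (zero for $|y|\ge1$). On the rest of $M$ let $f$ be the zero section over $\iota$. The support of the bump lies in $\{|y|<1\}\subset M_1\setminus D_1$, so $f$ is smooth. It is an immersion, because $\beta\circ f=\iota$ is. By (2) it is isotropic: $f^*\eta=\chi'\,dy-\chi'\,dy=0$ on the bump, and $f^*\eta=0$ on the zero section. So $f$ is a smooth isotropic immersion, and $f(M)\not\subset B_0$.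

**The rigid region.** Put $C=\mathbb P^1_y\times C'$, let $t$ be the real affine coordinates on $\mathbb{RP}^1_x\times(\mathbb{RP}^1)^{k-1}$, and $\mathbb B_\rho=\{t\in\mathbb R^k:|t|<\rho\}$. Since $|x|<2$ on it, $C\times\mathbb B_2$ is an open subset of $M_2\setminus D_2\subset M$, and $C\times\overline{\mathbb B}_1$ is compact in it. There $f$ is the zero section over the inclusion $C\times\mathbb B_2\subset C\times\mathbb C^k\subset B$.

## A quantitative vanishing on $\mathcal O(-1)$, and the loss of one derivative

On $C\times\mathbb B_1$ the exact model gives $s=0$ because $\mathcal O(-1)$ has no nonzero holomorphic sections. For perturbed maps we need a version with an estimate. Equip $\mathcal O(-1)$ and the cotangent bundle $T^*\mathbb P^1$ with the $SU(2)$-invariant norms given by $|e|^2=1+|y|^2$ and $|d\bar y|=1+|y|^2$.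

**Lemma 2.** For every $\mathcal C^1$ section $u$ of $\mathcal O(-1)\to\mathbb P^1$: $\ \sup|u|\le2\sup|\bar\partial u|$.

*Proof.* $SU(2)$ acts transitively on $\mathbb P^1$, holomorphically and isometrically on the bundles, so it suffices to bound $|u(0)|$. Write $u=ve$ over $\mathbb C$ and $\kappa=\sup|\bar\partial u|$. As $|u|=|v|(1+|y|^2)^{1/2}$ is bounded, $v=O(1/|y|)$ at infinity. In the Cauchy–Pompeiu formula on $|y|<R$,
$$v(0)=\frac1{2\pi i}\int_{|y|=R}\frac{v}{y}\,dy-\frac1\pi\int_{|y|<R}\frac{v_{\bar y}}{y}\,dA,$$
the first term is bounded by $\sup_{|y|=R}|v|\to0$. Since $|\bar\partial u|=|v_{\bar y}|(1+|y|^2)^{3/2}$, we have $|v_{\bar y}|\le\kappa(1+|y|^2)^{-3/2}$. Hence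
$$|u(0)|=|v(0)|\le\frac\kappa\pi\int_0^\infty\frac{2\pi r}{r}(1+r^2)^{-3/2}dr=2\kappa\Big[\frac r{\sqrt{1+r^2}}\Big]_0^\infty=2\kappa.\qquad\square$$

Consider now, for $n=2$ ($c=k=1$), an isotropic map over a perturbed hypersurface $w=t+i\phi(y,t)$ in $\mathbb P^1_y\times\mathbb C_w$, with $\phi$ real and small. Condition (2) reads $ds=\sigma\,dy+a\,dw$, and comparing the coefficients of $dt$ and $d\bar y$ we get $s_t=a(1+i\phi_t)$ and $s_{\bar y}=ia\phi_{\bar y}$. So
$$s_{\bar y}=\frac{i\phi_{\bar y}}{1+i\phi_t}\,s_t .\tag{3}$$
The slices $t=\text{const}$ are no longer holomorphic curves, and $s$ is not holomorphic along them. One cannot repair this by finding other compact curves. For instance, let $\phi=\epsilon\alpha(y)$ with $\alpha$ nonconstant. On a compact connected complex curve in the hypersurface the holomorphic function $w$ is constant. So the curve is $\mathbb P^1\times\{w_0\}$, and then $\epsilon\alpha=\operatorname{Im}w_0$ is constant, a contradiction. The zero section over this hypersurface is an isotropic map as close to $f$ on the rigid region as we like.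

Applying Lemma 2 to (3) anyway gives $\sup|s|\le\text{const}\cdot\epsilon\,\sup|s_t|$: a bound on $s$ by a small multiple of a derivative of $s$. One derivative is lost, and nothing bounds $s_t$ by $s$. The estimate cannot be closed.

The way past this is to take averages over $t$ before applying Lemma 2. In the example $\phi=\phi(y)$, equation (3) is $s_{\bar y}=i\phi_{\bar y}s_t$. Fix $\zeta\in\mathbb C$ and let $W=e^{-N(\zeta-w)^2}$, where $w=t+i\phi(y)$. As $W$ is a holomorphic function of $w$, it satisfies the same equation: $W_{\bar y}=i\phi_{\bar y}W_t$. So with a cut-off $\theta(t)$,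
$$\frac{\partial}{\partial\bar y}\int\theta\,s\,W\,dt=i\phi_{\bar y}\int\theta\,(sW)_t\,dt=-i\phi_{\bar y}\int\theta'\,s\,W\,dt .$$
The derivative has moved from $s$ to $\theta$. If $\zeta$ is the value of $w$ at a point with $t=t_0$, then $|W|=e^{-N((t-t_0)^2-O(\epsilon^2))}$. On the support of $\theta'$, away from $t_0$, this is exponentially small in $N$. By Lemma 2 the average is exponentially small; but after multiplication by $\sqrt N$ it converges to a multiple of $s$ at the chosen point. So $s=0$ there. The general proof replaces this computation by one with differential forms.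

## Gaussian averages force $s=0$

**Lemma 3.** There is a neighbourhood $\mathcal W$ of $f_0=f|_{C\times\overline{\mathbb B}_1}$ in $\mathcal C^1(C\times\overline{\mathbb B}_1,X)$ such that every isotropic $\mathcal C^2$ map $g\in\mathcal W$ maps some nonempty open set into the zero section $B_0$.

*Proof.* **Step 1: normal form.** We reparametrise so that $g$ lies over a graph. For $g$ near $f_0$ the map $\beta\circ g=(G_C,w)$ has values in $C\times\mathbb C^k$ and is $\mathcal C^1$-close to the inclusion. So $\Theta=(G_C,\operatorname{Re}w):C\times\overline{\mathbb B}_1\to C\times\mathbb R^k$ is $\mathcal C^1$-close to the inclusion. Hence it is an embedding, open on $C\times\mathbb B_1$, and maps $C\times\partial\mathbb B_1$ outside $C\times\mathbb B_{3/4}$. The set $\Theta(C\times\mathbb B_1)\cap(C\times\mathbb B_{3/4})$ is open and nonempty. It is closed in $C\times\mathbb B_{3/4}$, as it equals the intersection of $C\times\mathbb B_{3/4}$ with the compact set $\Theta(C\times\overline{\mathbb B}_1)$. Since $C\times\mathbb B_{3/4}$ is connected, $\Theta(C\times\mathbb B_1)\supset C\times\mathbb B_{3/4}$. Replace $g$ by $g\circ\Theta^{-1}$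 on $C\times\mathbb B_{3/4}$. This map is again $\mathcal C^2$ and isotropic, and it is enough to treat it, since $\Theta$ is a homeomorphism onto its image. So we may assume
$$\beta\circ g(q,t)=(q,w(q,t)),\quad w=t+i\phi(q,t),\quad\phi\in\mathbb R^k,\quad|\phi|\le\epsilon,\quad|\phi(q,t)-\phi(q,t')|\le\epsilon|t-t'|,\tag{4}$$
with $\epsilon=1/16$. Indeed, $\phi$ is the imaginary part of the original $w$, which is $\mathcal C^1$-small, composed with $\Theta^{-1}$, whose first derivatives are bounded; and $\mathbb B_{3/4}$ is convex. The requirements made so far define $\mathcal W$.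

Let $s(q,t)=s\circ g$, an element of the fibre of $\mathcal O(-1)$ at the $y$-component of $q$. By (2), in local holomorphic coordinates $p=(y,p')$ on $C$ and a local holomorphic frame of $\mathcal O(-1)$,
$$ds=\sum_i\sigma_i\,dp_i+\sum_ja_j\,dw_j,\tag{5}$$
where $(\sigma,a)$ are the components of $\pi\circ g$.

**Step 2: the averages.** We define a section over the whole sphere $\mathbb P^1_y$ which concentrates at a given point. Fix $q_0=(y_0,p_0')\in C$ and $t_0$ with $|t_0|\le1/8$. Put $\zeta=w(q_0,t_0)\in\mathbb C^k$ and $\langle z\rangle^2=\sum z_j^2$ for $z\in\mathbb C^k$. Let $\theta\in\mathcal C_c^\infty(\mathbb B_{1/2})$ with $0\le\theta\le1$ and $\theta=1$ on $\mathbb B_{3/8}$. For $N>0$ let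
$$u_N(y)=\int_{\mathbb R^k}\theta(t)\,s(y,p_0',t)\,e^{-N\langle\zeta-w(y,p_0',t)\rangle^2}\det\Big(\frac{\partial w}{\partial t}\Big)\,dt .\tag{6}$$
As $s$ and $w$ are $\mathcal C^2$, this is a $\mathcal C^1$ section of $\mathcal O(-1)$ over $\mathbb P^1_y$. It is the integral over the fibres $\{y\}\times\mathbb R^k$ of the $\mathcal C^1$ $k$-form
$$\omega=\theta\,s\,e^{-N\langle\zeta-w\rangle^2}\,dw_1\wedge\dots\wedge dw_k$$
on the slice $p'=p_0'$.

**Step 3: $\bar\partial u_N$ is exponentially small.** Write $\omega=\omega_0\,dt_1\wedge\dots\wedge dt_k+\sum_j\omega_j\,d\bar y\wedge dt_1\wedge\dots\widehat{dt_j}\dots\wedge dt_k+(\text{terms containing }dy)$. The coefficient of $d\bar y\wedge dt_1\wedge\dots\wedge dt_k$ in $d\omega$ is $\partial_{\bar y}\omega_0+\sum_j\pm\partial_{t_j}\omega_j$. The $\omega_j$ are $\mathcal C^1$ with compact support in $t$, so the terms $\partial_{t_j}\omega_j$ integrate to zero. Hence $\partial_{\bar y}u_N=\int\partial_{\bar y}\omega_0\,dt$ is the $t$-integral of that coefficient.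

Now compute $d\omega$. Since $e^{-N\langle\zeta-w\rangle^2}$ is a function of $w$, its differential is a combination of $dw_1,\dots,dw_k$ and is killed by $dw_1\wedge\dots\wedge dw_k$. The same holds for the terms $a_j\,dw_j$ in (5), and $dp'=0$ on the slice. So
$$d\omega=e^{-N\langle\zeta-w\rangle^2}\big(s\,d\theta+\theta\,\sigma_y\,dy\big)\wedge dw_1\wedge\dots\wedge dw_k,$$
where $\sigma_y$ is the coefficient of $dy$ in (5). A form $dy\wedge(\cdots)$ has no $d\bar y\wedge dt_1\wedge\dots\wedge dt_k$ component. Thus only points of $\operatorname{supp}d\theta\subset\{3/8\le|t|\le1/2\}$ contribute. There $|t-t_0|\ge1/4$, and by (4), with $q=(y,p_0')$,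
$$\operatorname{Re}\langle\zeta-w\rangle^2=|t_0-t|^2-|\phi(q_0,t_0)-\phi(q,t)|^2\ge\tfrac1{16}-4\epsilon^2=\tfrac3{64}\ge\tfrac1{32}.$$
The remaining factors are continuous on a compact set. So $\sup|\bar\partial u_N|\le Ke^{-N/32}$ with $K$ independent of $N$. Lemma 2 gives
$$|u_N(y_0)|\le2Ke^{-N/32}.\tag{7}$$

**Step 4: $u_N(y_0)$ sees $s(q_0,t_0)$.** At $q=q_0$ the Lipschitz bound in (4) gives $\operatorname{Re}\langle w(q_0,t_0)-w(q_0,t)\rangle^2\ge(1-\epsilon^2)|t-t_0|^2$. Substitute $t=t_0+\tau/\sqrt N$ in (6). The integrand is dominated by a multiple of $e^{-(1-\epsilon^2)|\tau|^2}$ and $\theta(t_0)=1$, so by dominated convergence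
$$N^{k/2}u_N(y_0)\to s(q_0,t_0)\,\det A\int_{\mathbb R^k}e^{-\langle A\tau\rangle^2}d\tau,\qquad A=\frac{\partial w}{\partial t}(q_0,t_0)=I+iS,$$
with $S$ real and $\|S\|\le\epsilon$. We claim that $\det A\int e^{-\langle A\tau\rangle^2}d\tau=\pi^{k/2}$. For real $\lambda\in[-1,1]$ the matrix $I+\lambda S$ is real with positive determinant, and a change of variables gives
$$\det(I+\lambda S)\int_{\mathbb R^k}e^{-\langle(I+\lambda S)\tau\rangle^2}d\tau=\pi^{k/2}.$$
The left side is holomorphic in $\lambda$ near the closed disc $|\lambda|\le1$, because there $\operatorname{Re}\langle(I+\lambda S)\tau\rangle^2\ge(1-2|\lambda|\epsilon-|\lambda|^2\epsilon^2)|\tau|^2$ with a positive factor bounded away from $0$. So the identity holds at $\lambda=i$, which is the claim. Therefore $N^{k/2}u_N(y_0)\to\pi^{k/2}s(q_0,t_0)$. By (7) the limit is $0$, so $s(q_0,t_0)=0$.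

**Step 5: the derivatives vanish too.** We have shown that $s=0$ on $C\times\mathbb B_{1/8}$. By (5), $\sum\sigma_i\,dp_i+\sum a_j\,dw_j=0$ there. Modulo the $dp_i$ and $d\bar p_i$ we have $dw=(I+i\,\partial\phi/\partial t)\,dt$, with an invertible matrix since $\|\partial\phi/\partial t\|\le\epsilon$. So the forms $dp_i,dw_j$ are linearly independent over $\mathbb C$, and all $\sigma_i=a_j=0$. Thus $g$ maps this open set into $B_0$. $\square$

Immersivity of $g$ was never used, which is why Theorem A excludes all real analytic isotropic maps near $f$.

## Analytic continuation along $M$: proof of Theorem A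

Take $X=J^1E$, $M$, $f$ as constructed. Let $x_*\in M_1\setminus D_1$ be a point with $y=0$; the $s$-component of $f(x_*)$ is $\chi(0)=1\ne0$. Let $\mathcal U$ be the set of $g\in\mathcal C^1(M,X)$ with $g|_{C\times\overline{\mathbb B}_1}\in\mathcal W$ and $g(x_*)\notin B_0$. Restriction is continuous in the $\mathcal C^1$ topology and $B_0$ is closed, so $\mathcal U$ is a $\mathcal C^1$-neighbourhood of $f$.

Suppose that $g\in\mathcal U$ is isotropic and real analytic for some compatible real analytic structure on $M$. In particular $g$ is $\mathcal C^2$. Let $O$ be the interior of $g^{-1}(B_0)$. By Lemma 3 it is not empty. It is also closed. Indeed, let $x\in\overline O$. Then $g(x)\in B_0$, since $B_0$ is closed. Local holomorphic defining functions of $B_0$ near $g(x)$, composed with $g$, are real analytic on a connected neighbourhood of $x$ and vanish on a nonempty open subset of it. Hence they vanish identically, and $x\in O$. As $M$ is connected, $O=M$ and $g(M)\subset B_0$, contradicting $g(x_*)\notin B_0$. By the section on $J^1E$, the same $f$ and $\mathcal U$ serve for the projective manifold $\mathbb P(T^*Y)\supset J^1E$.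 $\blacksquare$

## Theorem B when all tangent spaces are complex

We use the theorem of Grauert and Morrey: compact real analytic manifolds embed real analytically in Euclidean spaces. Consequently, smooth maps between them are $\mathcal C^r$-limits of real analytic maps.

Suppose that $df_x(T_xM)$ is a complex subspace for all $x$. The idea is that $f$ is analytic for *another* analytic structure. Locally $f(M)$ is a submanifold with complex tangent spaces, i.e. a complex submanifold. Pulling back these local structures gives $M$ a complex structure, compatible with its smooth structure, for which $f$ is holomorphic; the local structures agree on overlaps, since $f$ is a holomorphic immersion for each of them. Let $M'$ be $M$ with the underlying real analytic structure, so that $f:M'\to X$ is real analytic. The smooth diffeomorphism $\mathrm{id}:M\to M'$ is a $\mathcal C^r$-limit of real analytic maps $\varphi:M\to M'$. Then $g=f\circ\varphi$ is real analytic and $\mathcal C^r$-close to $f$. It is isotropic, because $dg=df\circ d\varphi$ has values in $\xi$. It is an immersion if $\varphi$ is $\mathcal C^1$-close to $\mathrm{id}$.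 This proves case 2. $\blacksquare$

## Theorem B for totally real maps

Let $f$ be totally real, so that $df_x\otimes\mathbb C:T_xM\otimes\mathbb C\to T_{f(x)}X$ is injective for all $x$. Fix $r\ge1$ (a $\mathcal C^0$-neighbourhood is also a $\mathcal C^1$-neighbourhood) and an integer $J\ge r+2$. We follow the plan: smooth $f$ at scale $\delta$ with error $O(\delta^J)$, then straighten. All constants, including those in $O(\cdot)$, are independent of the small parameter $\delta$. Sizes and derivatives are measured in fixed finite atlases, local frames and metrics near the relevant compact sets.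

**Step 0: a Stein neighbourhood of the graph.** We need a space in which to convolve. By Grauert–Morrey, $M$ is a real analytic submanifold of some $\mathbb R^Q$. Let $M^c$ be a complexification: a complex $m$-dimensional submanifold of a neighbourhood of $M$ in $\mathbb C^Q$ with $M^c\cap\mathbb R^Q=M$. Near each point of $M$ there are holomorphic coordinates on $M^c$ in which $M=\mathbb R^m\subset\mathbb C^m$. Put $T_\delta=\{\zeta\in M^c:\operatorname{dist}(\zeta,M)<\delta\}$.

The graph $\Gamma=\{(x,f(x)):x\in M\}\subset M^c\times X$ is a compact embedded totally real submanifold. Indeed, if $v$ and $iv$ are tangent to $\Gamma$, their projections are tangent to $M$; so $v$ projects to $0$, and $v=0$ because $\Gamma\to M$ is a diffeomorphism. Let $\psi$ be the squared distance to $\Gamma$ for a Hermitian metric; it is smooth near $\Gamma$. At points of $\Gamma$ we have $d\psi=0$, and the Levi form at $v$ is a positive multiple of the sum of the squared norms of the normal parts of $v$ and $iv$. This is positive for $v\ne0$. So $\psi$ is strictly plurisubharmonic near $\Gamma$. For small $\epsilon>0$ the relatively compact set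 $\Omega=\{\psi<\epsilon\}$ has the strictly plurisubharmonic exhaustion $-\log(\epsilon-\psi)$, so it is Stein by Grauert's theorem. Let $\iota:\Omega\to\mathbb C^\ell$ be a proper holomorphic embedding and $R:\mathcal V\to\iota(\Omega)$ a holomorphic retraction of a neighbourhood (Docquier–Grauert).

**Step 1: approximation on tubes.** We construct holomorphic maps $F_\delta$ on tubes of radius comparable to $\delta$ that approximate $f$ to order $\delta^J$ on $M$. Extend $h=\iota\circ(\mathrm{id},f):M\to\mathbb C^\ell$ to $h\in\mathcal C_c^\infty(\mathbb R^Q,\mathbb C^\ell)$. Choose a polynomial $P$ of degree $<J$ such that $\mu=Pe^{-|x|^2}$ satisfies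
$$\int\mu=1,\qquad\int x^\alpha\mu=0\quad(1\le|\alpha|<J).$$
It exists, since the Gram matrix of the monomials of degree $<J$ in $L^2(e^{-|x|^2}dx)$ is invertible. (For $Q=1$, $J=4$ one finds $\mu=\pi^{-1/2}(\tfrac32-x^2)e^{-x^2}$: its zeroth moment is $\tfrac32-\tfrac12=1$, its second moment is $\tfrac34-\tfrac34=0$, and the odd moments vanish.) The map
$$h_\delta(z)=\delta^{-Q}\int_{\mathbb R^Q}h(u)\,\mu\Big(\frac{z-u}\delta\Big)du$$
is entire. Its derivatives are given by the same formula with $\partial^\alpha h$ in place of $h$.

* (a) All derivatives of $h_\delta$ are bounded, uniformly in $\delta$, on $\{|\operatorname{Im}z|\le c\delta\}$ for each fixed $c$. Indeed $|\partial^\alpha h_\delta(z)|\le\sup|\partial^\alpha h|\int|\mu(x+i\operatorname{Im}z/\delta)|\,dx$, and $\int|\mu(x+iy)|\,dx$ is bounded for bounded $y$.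
* (b) $\partial^\alpha(h_\delta-h)=O(\delta^J)$ on $\mathbb R^Q$ for each $\alpha$. Indeed $\partial^\alpha(h_\delta-h)(x)=\int(\partial^\alpha h(x-\delta v)-\partial^\alpha h(x))\mu(v)\,dv$. In Taylor's formula to order $J$ the moment conditions remove all terms but the remainder.

Fix $c$, to be chosen large in Step 2, depending only on the atlas. Let $z\in T_{c\delta}$. Then $|\operatorname{Im}z|<c\delta$, so $h_\delta(z)-h_\delta(\operatorname{Re}z)=O(\delta)$ by (a) and $h_\delta(\operatorname{Re}z)-h(\operatorname{Re}z)=O(\delta^J)$ by (b); moreover $\operatorname{Re}z$ is within $c\delta$ of $M$. So $h_\delta(T_{c\delta})$ lies in an $O(\delta)$-neighbourhood of $h(M)\subset\iota(\Omega)$. For small $\delta$ the maps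
$$H_\delta=\iota^{-1}\circ R\circ h_\delta:T_{c\delta}\to\Omega,\qquad F_\delta=\mathrm{pr}_X\circ H_\delta:T_{c\delta}\to X$$
are therefore well defined and holomorphic, with all derivatives bounded uniformly in $\delta$. Their values lie in an $O(\delta)$-neighbourhood of $\Gamma$, resp. $f(M)$. Since $R\circ h=h$ on $M$, the differences of $H_\delta|_M$ and $(\mathrm{id},f)$, and of $F_\delta|_M$ and $f$, are $O(\delta^J)$ with all derivatives along $M$.

**Step 2: $\rho_\delta=F_\delta^*\eta$ is small.** We show that the error is $O(\delta^J)$ on the tube and not only on $M$. In local holomorphic coordinates with $M=\mathbb R^m$, and a local frame of $L$ near $f(x)$, write $\rho_\delta=\sum r_j\,dz_j$. As $f^*\eta=0$, the functions $r_j|_{\mathbb R^m}=\rho_\delta(\partial/\partial x_j)$ are $O(\delta^J)$ with all real derivatives. As $r_j$ is holomorphic, its complex derivatives at points of $M$ are its real derivatives, so they are $O(\delta^J)$. Each point $z=x+iy$ of $T_\delta$ (in coordinates) is joined to $x\in M$ by a coordinate segment of length $O(\delta)$, which lies in $T_{c\delta}$ if $c$ was chosen large. In the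 Taylor expansion of $r_j$ at $x$ to order $J$, the terms of order $<J$ are $O(\delta^J)$, and the remainder is $O(\delta^J)$ because the derivatives are bounded on $T_{c\delta}$. The same applies to each derivative of $r_j$. Hence $\rho_\delta$ and each of its derivatives are $O(\delta^J)$ on $T_\delta$.

**Step 3: thickening to dimension $2n+1$.** We extend $F_\delta$ to a local biholomorphism. This is where total reality is used. By Cartan's Theorem A there are holomorphic sections $v_1,\dots,v_p$ over $\Omega$ of the vertical bundle $\mathrm{pr}_X^*TX\subset T\Omega$ that span it near the compact set $\Gamma$. Let $S(\omega,t)$ be the composition of the flows of $v_1,\dots,v_p$ at times $t_1,\dots,t_p$; it is holomorphic for $\omega$ in a neighbourhood of $\Gamma$ and $|t|$ small. Put $\mathcal E=\mathrm{pr}_X\circ S$. Then $\mathcal E(\omega,0)=\mathrm{pr}_X\omega$, and the $t$-derivative of $\mathcal E$ at $t=0$ is $t\mapsto\sum t_jv_j(\omega)$.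

For $x\in M$ let $A_x\subset\mathbb C^p$ be the kernel of the surjection
$$\mathbb C^p\to T_{f(x)}X/df_x(T_xM\otimes\mathbb C),\qquad t\mapsto\sum_jt_jv_j(x,f(x)).$$
By total reality the target has constant dimension $q=2n+1-m$, so $A$ is a smooth subbundle of $M\times\mathbb C^p$ of corank $q$. Approximate the orthogonal projection onto $A^\perp$ uniformly on $M$ by a matrix-valued polynomial on $\mathbb R^Q$ (Weierstrass), extend it to $M^c\subset\mathbb C^Q$, and take the Riesz projection for the eigenvalues near $1$. On some $T_{\delta_0}$ this is a holomorphic projection-valued map, close to the given projection along $M$. Its image is a holomorphic vector bundle $N\subset T_{\delta_0}\times\mathbb C^p$ of rank $q$ with $N_x\oplus A_x=\mathbb C^p$ for $x\in M$. Let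
$$N_{\delta,\varrho}=\{(\zeta,t):\zeta\in T_\delta,\ t\in N_\zeta,\ |t|<\varrho\},\qquad\hat F_\delta:N_{\delta,\varrho}\to X,\quad\hat F_\delta(\zeta,t)=\mathcal E(H_\delta(\zeta),t).$$
The total space of $N$ has dimension $m+q=2n+1$. At $(\zeta,0)$ the differential of $\hat F_\delta$ is $(v,t)\mapsto dF_\delta(v)+\sum t_jv_j(H_\delta(\zeta))$. At $\zeta=x\in M$, as $\delta\to0$, it converges uniformly to
$$T_xM\otimes\mathbb C\oplus N_x\to T_{f(x)}X,\qquad(v,t)\mapsto df_x(v)+\sum_jt_jv_j(x,f(x)).$$
This is an isomorphism. If the right side is $0$, then $t\in A_x\cap N_x=0$, so $df_x(v)=0$ and $v=0$ by total reality; and the dimensions agree. All derivatives of $\hat F_\delta$ are bounded uniformly in $\delta$, so the differential at $(\zeta,t)$ differs by $O(\delta+\varrho)$ from that at a point $(x,0)$ with $x\in M$. Hence, for a fixed small $\varrho$ and all small $\delta$, $\hat F_\delta$ is a local biholomorphism on $N_{\delta,\varrho}$, with $d\hat F_\delta$, its inverse and the higher derivatives of $\hat F_\delta$ uniformly bounded.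

**Step 4: an error form with values in the right line bundle.** The form $\hat\eta=\hat F_\delta^*\eta$ on $N_{\delta,\varrho}$ has values in $\hat L=\hat F_\delta^*L$. We want a small $\hat L$-valued form that agrees with $\rho_\delta$ on the zero section. Since $\Omega$ is Stein, $\mathrm{pr}_X^*L$ has a holomorphic connection, because its Atiyah class lies in $H^1(\Omega,\Omega^1_\Omega)=0$. Parallel transport along $\sigma\mapsto S(\omega,\sigma t)$, $\sigma\in[0,1]$, gives isomorphisms
$$\kappa_{\omega,t}:L_{\mathrm{pr}_X\omega}\to L_{\mathcal E(\omega,t)},$$
holomorphic in $(\omega,t)$, with $\kappa_{\omega,0}=\mathrm{id}$. At $(\zeta,t)\in N_{\delta,\varrho}$ put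
$$\tilde\rho=\kappa_{H_\delta(\zeta),t}\circ\rho_\delta\circ d\,\mathrm{pr},\qquad\mathrm{pr}:N\to T_{\delta_0}.$$
As $\rho_\delta$ at $\zeta$ has values in $L_{F_\delta(\zeta)}$, this is an $\hat L$-valued holomorphic $1$-form. By Step 2, $\tilde\rho$ and its first derivatives are $O(\delta^J)$. The pull-backs of $\hat\eta$ and of $\tilde\rho$ to the zero section $T_\delta$ are both equal to $\rho_\delta$.

**Step 5: Gray's argument.** We join $\hat\eta-\tilde\rho$, which vanishes on the zero section, to $\hat\eta$ and follow by a flow. Let
$$\eta_\tau=\hat\eta-(1-\tau)\tilde\rho,\qquad\tau\in[0,1].$$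
By Step 3, $\hat\eta$ is a contact form with uniform bounds on its coefficients, their derivatives and its nondegeneracy. As $\tilde\rho$ is $O(\delta^J)$ with its first derivatives, the same holds for $\eta_\tau$ when $\delta$ is small. So $d\eta_\tau$ is nondegenerate on $\ker\eta_\tau$, and there is a unique holomorphic vector field $Y_\tau$ in $\ker\eta_\tau$ with
$$(\iota_{Y_\tau}d\eta_\tau)|_{\ker\eta_\tau}=-\dot\eta_\tau|_{\ker\eta_\tau},\qquad\dot\eta_\tau=\tilde\rho .$$
It does not depend on the local frame of $\hat L$: multiplying the forms by a function $a$ independent of $\tau$ multiplies both $d\eta_\tau|_{\ker\eta_\tau}$ and $\dot\eta_\tau$ by $a$. The uniform bounds give $|Y_\tau|=O(\delta^J)$.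

As $\delta^J\ll\delta$, the flow $\Phi_\tau$ of $Y_\tau$, starting at points of a neighbourhood of the zero section over $T_{\delta/2}$, exists in $N_{\delta,\varrho}$ for $\tau\in[0,1]$: it displaces points by $O(\delta^J)$, which is too little to leave. In particular each trajectory stays in the domain of one of finitely many local frames of $\hat L$ coming from $L$. The flow is holomorphic. In such a frame, since $\eta_\tau(Y_\tau)=0$, Cartan's formula gives
$$\frac{d}{d\tau}\Phi_\tau^*\eta_\tau=\Phi_\tau^*\big(\iota_{Y_\tau}d\eta_\tau+\dot\eta_\tau\big)=c_\tau\,\Phi_\tau^*\eta_\tau$$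
with a function $c_\tau$, because $\iota_{Y_\tau}d\eta_\tau+\dot\eta_\tau$ vanishes on $\ker\eta_\tau$. Integrating this linear equation pointwise, $\Phi_1^*\hat\eta=\Phi_1^*\eta_1$ is a nowhere zero multiple of $\eta_0=\hat\eta-\tilde\rho$. The pull-back of $\eta_0$ to the zero section is $\rho_\delta-\rho_\delta=0$. Identify $T_{\delta/2}$ with the zero section over it. The holomorphic map
$$g_\delta=\hat F_\delta\circ\Phi_1|_{T_{\delta/2}}:T_{\delta/2}\to X$$
then satisfies $g_\delta^*\eta=0$.

**Step 6: closeness to $f$.** It remains to compare $g_\delta$ and $f$ on $M$ in $\mathcal C^r$. The map $g_\delta|_M$ is real analytic and isotropic. On $T_{\delta/2}$ the distance between $g_\delta=\hat F_\delta\circ\Phi_1$ and $F_\delta=\hat F_\delta|_{T_{\delta/2}}$ is $O(\delta^J)$. By the Cauchy estimates on polydiscs of radius comparable to $\delta$ centred at points of $M$, the restrictions to $M$ are $O(\delta^{J-r})$-close in $\mathcal C^r$. This tends to $0$, since $J\ge r+2$. By Step 1, $F_\delta|_M\to f$ in $\mathcal C^r$. Hence $g_\delta|_M\to f$ in $\mathcal C^r(M,X)$, and since $r\ge1$, $g_\delta|_M$ is an immersion for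 small $\delta$. This proves case 1. $\blacksquare$
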